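# Triangular realizations of degree sequences with all terms at least 4

## 1. Dominating vertices and sequences of length at most seven

All graphs are finite and simple, and they need not be connected. We write $x\sim y$ for adjacency and $N(x)$ for the set of neighbors of $x$.

**Definition.** A sequence $d=(d_1,\dots,d_n)$ of nonnegative integers is *graphic* if some graph on $v_1,\dots,v_n$ has $\deg(v_i)=d_i$ for all $i$; such a graph is a *realization* of $d$. A graph is *triangular* if each of its edges lies in a triangle. The symbol $a^p$ stands for $p\ge 0$ terms equal to $a$.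

An edge $xy$ lies in a triangle exactly when $x$ and $y$ have a common neighbor, so a graph is triangular if and only if, for every vertex $x$, the graph induced on $N(x)$ has no isolated vertex. For example $K_3$, $K_4$, every wheel and every edgeless graph are triangular, while $C_4$ and $K_{3,3}$ are not. A disjoint union of triangular graphs is triangular.

In two situations no thought about the choice of realization is needed.

**Proposition 1.** Let $d$ be a graphic sequence of length $n$.
(a) If all terms are $\ge 2$ and some term equals $n-1$, then every realization of $d$ is triangular.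
(b) If all terms are $\ge 4$ and $n\le 7$, then every realization of $d$ is triangular.

*Proof.* (a) In a realization let $w$ have degree $n-1$, so $w$ is adjacent to every other vertex. An edge $xx'$ not containing $w$ lies in the triangle $wxx'$. An edge $wx$: since $\deg x\ge 2$, the vertex $x$ has a neighbor $x'\ne w$, and $wxx'$ is a triangle.

(b) Let $x\sim y$. The sets $N(x)\setminus\{y\}$ and $N(y)\setminus\{x\}$ have sizes $d_x-1$ and $d_y-1$ and lie in the set of the $n-2$ other vertices, so they share at least $(d_x-1)+(d_y-1)-(n-2)=d_x+d_y-n\ge 8-7=1$ vertices. $\square$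

What changes in general? First, at $n=8$ one must begin to choose. The sequence $(4^8)$ is realized by $K_{4,4}$, which has no triangle at all. It is also realized by the circulant graph $C_8(1,2)$, with vertices the integers mod $8$ and $i$ joined to $i\pm1,i\pm2$; there every edge lies in a triangle $\{i,i+1,i+2\}$. Second, for terms below $4$ no choice may help: the sequences $(1^n)$ have no triangular realization, and the graphic sequences $(2^n)$ and $(3^n)$ have one if and only if $n$ is divisible by $3$ and by $4$, respectively (disjoint unions of $K_3$'s and of $K_4$'s). The question, posed with these facts in B. Egan and Y. Nikolayevsky, "On triangular biregular degree sequences", arXiv:2303.17804 (2023), is whether the obstruction disappears once all terms are at least $4$. It does.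

**Theorem 2.** Every graphic sequence all of whose terms are $\ge 4$ has a triangular realization.

**Theorem 3.** For an integer $\ell\ge 1$, the assertion "every graphic sequence all of whose nonzero terms are $\ge\ell$ has a triangular realization" holds if and only if $\ell\ge4$. The failure for $\ell=3$ is not confined to constant sequences: for even $m\ge4$ the sequence $(4,3^m)$ is graphic, and it has a triangular realization if and only if $4\mid m$.

Keep the proof of Proposition 1(a) in mind, because it proves more. If a vertex $w$ is joined to every vertex of a set $Q$, then all edges inside $Q$ lie in triangles, and so do all edges from $w$ to $Q$, as soon as every vertex of $Q$ has a neighbor in $Q$. A vertex $w$ of largest degree misses $\omega=n-1-d_1$ vertices, and only the edges at those vertices then need care. This will finish the proof when few terms are large. When many terms are large we need an induction, and for that we must be able to tell whether a modified sequence is still graphic.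

## 2. Slack in the Erdős–Gallai inequalities

Let $d=(d_u)_{u\in V}$ with $|V|=n$. We identify a vertex with its term, and "a set of $k$ largest terms" of $U\subseteq V$ means a $k$-subset of $U$ in which every term is at least every term of $U$ outside it; ties may be broken arbitrarily.

**Definition.** For $K\subseteq V$ with $|K|=k$, the *slack* of $K$ is
$$s(K)=k(k-1)+\sum_{x\notin K}\min(d_x,k)-\sum_{u\in K}d_u ,\qquad s(\emptyset)=0 .$$

For $d=(3^6)$ and $|K|=3$ we get $s(K)=6+9-9=6$. The next lemma says what this number counts.

**Lemma 4.** In any realization of $d$ let $\mathrm{mis}(K)$ be the number of nonadjacent pairs in $K$ and $e(x,K)$ the number of neighbors of $x$ in $K$. Then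
$$s(K)=2\,\mathrm{mis}(K)+\sum_{x\notin K}\bigl(\min(d_x,k)-e(x,K)\bigr),$$
and all summands are $\ge 0$.

*Proof.* Counting degrees, $\sum_{u\in K}d_u=k(k-1)-2\,\mathrm{mis}(K)+\sum_{x\notin K}e(x,K)$. Insert this in the definition. Clearly $e(x,K)\le\min(d_x,k)$. $\square$

In the example: if $K$ is one side of $K_{3,3}$, then $\mathrm{mis}(K)=3$ and each outside vertex contributes $0$, total $6$. If $K$ is a triangle of the prism (two triangles joined by a perfect matching), then $\mathrm{mis}(K)=0$ and each of the three outside vertices contributes $3-1=2$, total $6$. The slack depends only on the sequence; the realization decides how it is spent.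

**Lemma 5.** Among the $k$-subsets of a fixed $U\subseteq V$, the slack is minimized by any set of $k$ largest terms of $U$.

*Proof.* Replacing $x\in K$ by $z\notin K$ with $d_z\ge d_x$ replaces $\min(d_z,k)-d_x$ by $\min(d_x,k)-d_z$, so $s(K)$ changes by $(d_x+\min(d_x,k))-(d_z+\min(d_z,k))\le 0$. Repeated exchanges lead from any $k$-subset of $U$ to a set of $k$ largest terms. $\square$

**Lemma 6 (Erdős–Gallai).** A sequence $d$ with even sum is graphic if and only if $s(K)\ge 0$ for all $K$. It suffices to check sets $K$ of $k\ge 1$ largest terms, one set for each $k$, and only those $k$ for which the $k$-th largest term is $\ge k$.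

*Proof.* Order $d_1\ge\dots\ge d_n$ and put $s_k=s(\{1,\dots,k\})$. The classical theorem says that $d$ is graphic if and only if its sum is even and $s_k\ge0$ for all $k$; by Lemma 5 this is the same as $s(K)\ge 0$ for all $K$. For the last assertion,
$$s_k-s_{k-1}=2(k-1)+\sum_{i>k}\bigl(\min(d_i,k)-\min(d_i,k-1)\bigr)-\min(d_k,k-1)-d_k\ \ge\ 2(k-1)-\min(d_k,k-1)-d_k .$$
If $d_k\le k-1$, the right side is $2(k-1)-2d_k\ge0$, so $s_k\ge s_{k-1}$. Hence the smallest $k$ with $s_k<0$ has $d_k\ge k$. $\square$

**Lemma 7 (Kleitman–Wang).** If $d$ is graphic, $y\in V$, and $S$ is a set of $d_y$ largest terms of $V\setminus\{y\}$, then deleting $y$ and subtracting $1$ from the terms in $S$ gives a graphic sequence.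

*Proof.* Take a realization with $|N(y)\cap S|$ maximal. Suppose $N(y)\ne S$. As $|N(y)|=|S|$, there are $p\in S\setminus N(y)$ and $q\in N(y)\setminus S$, and $d_p\ge d_q$. Let $\epsilon=1$ if $p\sim q$ and $\epsilon=0$ otherwise. Then $|N(p)\setminus\{q\}|=d_p-\epsilon$, while $|N(q)\setminus\{p,y\}|=d_q-1-\epsilon$ because $y\in N(q)$. The first number is larger, so some $c\in N(p)\setminus\{q\}$ is not in $N(q)\setminus\{p,y\}$. Here $c\ne p$, and $c\neq y$ because $y\notin N(p)$; so $c\not\sim q$. Replace the edges $yq,pc$ by $yp,qc$: all degrees are kept and $|N(y)\cap S|$ grows by $1$, a contradiction. So $N(y)=S$; now delete $y$. $\square$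

For example, from $(3,3,2,2,2)$, deleting a $3$ and subtracting $1$ from $3,2,2$ leaves $(2,1,1,2)$, the degrees of a path on four vertices.

## 3. Deleting one vertex, and what its failure says about slack

The sensible first attempt is induction by Lemma 7: delete a vertex $y$, lower its $d_y$ largest competitors by $1$, take a triangular realization $G'$ of the shorter sequence, and join $y$ back to $S$. It stops working at two exact points.

First, a lowered term may drop below $4$: from $(4^n)$ one gets $(4^{n-5},3^4)$. Second, even if all terms stay $\ge4$, a vertex $s_0\in S$ may have no neighbor in $S$, and then the edge $ys_0$ lies in no triangle. This does happen. Let $F$ be the complement, on seven vertices, of a path with three vertices together with two disjoint edges. The complement has degrees $(2,1^6)$, so $F$ has degrees $(4,5^6)$, and it is triangular by Proposition 1(b). Five disjoint copies of $F$ form a triangular realization of $(5^{30},4^5)$, which is what Lemma 7 produces from $d=(5^{36})$. But the five vertices of degree $4$ are pairwise nonadjacent, so joining $y$ to them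 gives five edges in no triangle.

The second failure is informative, however: an isolated $s_0$ in $S$ means many nonadjacent pairs in $S$, and by Lemma 4 that means a lot of slack. We turn this into a lemma about a minimal counterexample.

**Standing assumption (Sections 3 to 8).** Theorem 2 is false, and $d$, with terms $d_1\ge\dots\ge d_n\ge4$ on the vertex set $V$, is a counterexample with $n$ minimal.

So every shorter graphic sequence with all terms $\ge 4$ has a triangular realization, and therefore $d$ is not the union of two nonempty graphic sequences; we say that $d$ does not *split*. (For instance $(5^6,4^5)$ splits into $(5^6)$ and $(4^5)$, realized by $K_6$ and $K_5$.) By Proposition 1, $n\ge8$ and $d_1\le n-2$.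

**Lemma 8.** $s(K)\ge1$ if $|K|=1$, and $s(K)\ge2$ if $|K|\ge2$.

*Proof.* For $K=\{x\}$ we have $s(K)=(n-1)-d_x\ge1$. Let $k=|K|\ge2$ and suppose $s(K)\le1$. We show that then every realization of $d$ is triangular, which is a contradiction. Take any realization. By Lemma 4, $\mathrm{mis}(K)=0$, so $K$ is a clique, and $e(x,K)=\min(d_x,k)$ for all $x\notin K$ except at most one *exceptional* $x$, for which $e(x,K)=\min(d_x,k)-1$.

Let $k\ge3$. Edges inside the clique $K$ lie in triangles. Let $x\notin K$ and $x\sim u\in K$. Since $\min(d_x,k)\ge3$, we have $e(x,K)\ge2$, so $x$ has another neighbor $u'\in K$, and $xuu'$ is a triangle. Let $x,x'\notin K$ be adjacent; one of them, say $x$, is not exceptional. As $x'\notin K$ is a neighbor of $x$, we have $\min(d_x,k)=e(x,K)\le d_x-1$. So $\min(d_x,k)=k$, and $x$ is adjacent to all of $K$. As $e(x',K)\ge2$, there is a common neighbor in $K$.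

Let $k=2$, $K=\{x_1,x_2\}$. All terms are $\ge2$, so every non-exceptional outside vertex is adjacent to both $x_1$ and $x_2$, and the exceptional one (if any) is adjacent to exactly one of them. The edge $x_1x_2$ is in a triangle with any non-exceptional vertex. For an edge $xx'$ outside $K$, one end is adjacent to all of $K$ and the other has a neighbor in $K$: a common neighbor. For an edge $xu$ with $x\notin K$, $u\in K$: if $x$ is adjacent to both vertices of $K$, the other vertex of $K$ completes a triangle. If $x$ is exceptional, it has degree $\ge4$ and one neighbor in $K$, so it has a neighbor outside $K$; this neighbor is non-exceptional, hence adjacent to $u$. $\square$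

**Lemma 9.** Let $y\in V$, $v=d_y$, and suppose the $v$-th largest term of $V\setminus\{y\}$ is $\ge5$. Then $s(K)\ge2v-2$ for every $K\subseteq V\setminus\{y\}$ with $|K|\ge v$.

*Proof.* By Lemma 5 with $U=V\setminus\{y\}$ we may assume that $K$ consists of $k$ largest terms of $V\setminus\{y\}$. Let $S\subseteq K$ consist of $v$ largest terms of $V\setminus\{y\}$. Delete $y$ and subtract $1$ on $S$. The result is graphic by Lemma 7, and all its terms are $\ge4$ since the terms in $S$ were $\ge5$. By minimality it has a triangular realization $G'$. Joining $y$ to $S$ gives a realization of $d$, which is not triangular. The edges of $G'$ lie in triangles, so some edge $ys_0$ with $s_0\in S$ lies in none; that is, $s_0$ has no neighbor in $S$. Hence at least $v-1$ pairs in $S\subseteq K$ are nonadjacent in $G'$.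

Compare slacks. In passing to the reduced sequence, the term $\min(d_y,k)=v$ disappears from the sum over outside vertices, the sum over $K$ drops by $v$, and all other outside terms are unchanged. So the slack of $K$ in the reduced sequence is $s(K)-v+v=s(K)$, and Lemma 4 applied to $G'$ gives $s(K)\ge2(v-1)$. $\square$

## 4. Deleting two adjacent twins

Both failures of single deletion concern the edges at the new vertex. Here is a way to make these edges harmless: insert *two adjacent vertices with the same neighborhood*. If $y\sim y'$ and both are joined to a set $S$, then every new edge lies in a triangle $yy's$, whatever happens inside $S$. For example, take $d=(6^9)$. Remove two terms $6$ and subtract $2$ from five others. What remains is $(6^2,4^5)$, realized by two adjacent vertices joined to all of a $C_5$, a triangular graph. Adding $y,y'$, the edge $yy'$ and all edges from $y,y'$ to the $C_5$ gives a triangular realization of $(6^9)$.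

The method has two costs: it needs two equal terms, and it needs large terms, since $2$ is subtracted. A third difficulty is that the reduced sequence need not be graphic. Take $d=(6^4,4^4)$; it is graphic, since $6\le7$, $12\le2+12$, $18\le6+15$, $24\le12+16$. Removing two $4$'s and subtracting $2$ from three $6$'s leaves $(6,4^5)$, which is not graphic on six vertices. But in this example single deletion succeeds. Removing one $4$ leaves $(5^4,4^3)$ on seven vertices, all of whose realizations are triangular. There each vertex of degree $5$ misses only one other vertex, so it has a neighbor among the other three vertices of degree $5$, and a new vertex joined to those four vertices lies in triangles as required. In terms of slack: the set of four $6$'s has slack $12+16-24=4$, below the bound $2\cdot4-2=6$ that Lemma 9 forces in a counterexample. In general, the slack supplied by Lemmas 8 and 9 is what makes the twin reduction graphic.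

The $n$ terms of $d$ lie in $[4,n-2]$, which has $n-5$ integers, so some value is repeated. Let $v\ge4$ be **the smallest repeated value**, $d_y=d_{y'}=v$ with $y\ne y'$, and $V'=V\setminus\{y,y'\}$, so $|V'|=n-2\ge v$. Let $S\subseteq V'$ consist of $v-1$ largest terms of $V'$ and let $\tau=\min_{u\in S}d_u$.

**Lemma 10.** $\tau\le5$.

*Proof.* Suppose $\tau\ge6$. Define $d'$ on $V'$ by $d'_u=d_u-2$ for $u\in S$ and $d'_u=d_u$ otherwise. All $d'_u\ge4$, and the sum of $d'$ is that of $d$ minus $2v+2(v-1)$, hence even.

**Claim.** $d'$ is graphic.

Given the claim, minimality yields a triangular realization $G'$ of $d'$. Add $y,y'$, the edge $yy'$, and join both to all of $S$. Then $y,y'$ have degree $1+(v-1)=v$, and all new edges lie in triangles $yy's$ with $s\in S$. So $d$ has a triangular realization, a contradiction. It remains to prove the claim.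

Let $s'$ denote slack for $d'$ on $V'$. For $K\subseteq V'$ put $k=|K|$, $i=|K\cap S|$. Passing from $s(K)$ to $s'(K)$ we lose the two outside contributions $\min(v,k)$ of $y,y'$, we gain $2$ for each vertex of $K\cap S$, and we lose something at the vertices of $S\setminus K$:
$$s'(K)=s(K)-2\min(v,k)+2i-\lambda(K),\qquad \lambda(K)=\sum_{u\in S\setminus K}\bigl(\min(d_u,k)-\min(d_u-2,k)\bigr).\tag{1}$$
A summand of $\lambda$ is $0$, $1$, $2$ according to whether $d_u\ge k+2$, $d_u=k+1$, $d_u\le k$.

**Step 1: sets $K\supseteq S$.** This step disposes of large $K$; Lemma 8 is enough. Here $\lambda=0$, $i=v-1$ and $k\ge v-1\ge3$. If $k=v-1$, then (1) gives $s'(K)=s(K)\ge0$. If $k\ge v$, then $s'(K)=s(K)-2v+2(v-1)=s(K)-2\ge0$ by Lemma 8.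

**Step 2: sets $K\subsetneq S$.** We show $s'(K)\ge0$, and moreover $s'(K)=s(K)$ if $\tau\ge v$; the second statement is needed in Step 3. Here $i=k\le v-2$, so $\min(v,k)=k$ and $s'(K)=s(K)-\lambda(K)$. If $\tau\ge k+2$, in particular if $\tau\ge v$, then $\lambda=0$, so $s'(K)=s(K)\ge0$. Let $\tau\le k+1$; then $\tau<v$. We compare $K$ with $K\cup\{y,y'\}$. With $\gamma_u=\min(d_u,k+2)-\min(d_u,k)$,
$$s(K\cup\{y,y'\})-s(K)=(k+2)(k+1)-k(k-1)-2k-2v+\sum_{u\in V'\setminus K}\gamma_u=2k+2-2v+\sum_{u\in V'\setminus K}\gamma_u .$$
For $u\in S\setminus K$, $\gamma_u$ is $2,1,0$ according to whether $d_u\ge k+2$, $d_u=k+1$, $d_u\le k$, so it is $2$ minus the summand of $\lambda$. As $|S\setminus K|=v-1-k$, this gives $\sum_{u\in S\setminus K}\gamma_u=2(v-1-k)-\lambda(K)$. Putting $\Gamma=\sum_{u\in V'\setminus S}\gamma_u$, we get $s(K\cup\{y,y'\})=s(K)-\lambda(K)+\Gamma$, that is,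
$$s'(K)=s(K\cup\{y,y'\})-\Gamma .$$
If $\Gamma>0$, some $u\in V'\setminus S$ has $d_u\ge k+1$; since also $d_u\le\tau\le k+1$, we get $d_u=\tau$, and a vertex of $S$ has the term $\tau$ as well. Then the value $\tau<v$ is repeated, contradicting the choice of $v$. So $\Gamma=0$ and $s'(K)\ge0$, as $d$ is graphic.

**Step 3: setup for sets with $K\not\subseteq S$ and $S\not\subseteq K$.** The aim of this step is to record two comparison formulas, one going down from $K$ to $K\cap S$, one going up to $K\cup S$. By Lemma 6 we may assume that $K$ consists of $k$ largest terms of $d'$ and that $d'\ge k$ on $K$. Put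
$$K_1=K\cap S,\quad j=k-i=|K\setminus S|\ge1,\quad r=|S\setminus K|=v-1-i\ge1 .$$
For $z\in K\setminus S$ and $u\in S\setminus K$ we have $d'_z=d_z$, $k\le d_z\le\tau\le d_u$, and $d_u-2=d'_u\le d'_z=d_z$. So
$$k\le d_z\le\tau\le d_u\le d_z+2 .\tag{2}$$

*Down to $K_1$.* For $z\in K\setminus S$ we have $\min(d'_z,i)=i$. Hence
$$s'(K)-s'(K_1)=k(k-1)-i(i-1)-ji-\sum_{z\in K\setminus S}d_z+G,\qquad G=\sum_{u\in V'\setminus K}\bigl(\min(d'_u,k)-\min(d'_u,i)\bigr)\ge0 ,$$
and since $k(k-1)-i(i-1)=j(k+i-1)$,
$$s'(K)=s'(K_1)+j(k-1)-\sum_{z\in K\setminus S}d_z+G ,\tag{3}$$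
where $s'(K_1)\ge0$ by Step 2, because $K_1\subsetneq S$.

*Up to $K^+=K\cup S$.* We have $|K^+|=k+r=v-1+j\ge v$. Let $A$ be the number of $u\in V'\setminus K^+$ with $d_u\ge k$. In $s(K^+)-s(K)$ the quadratic terms give $(k+r)(k+r-1)-k(k-1)=r(2k+r-1)$. The vertices $u\in S\setminus K$ lose their outside contribution $\min(d_u,k)=k$ and are subtracted with $d_u$. The vertices $y,y'$ contribute $2(\min(v,k+r)-\min(v,k))=2(v-\min(v,k))=2\max(0,v-k)$. A vertex of $V'\setminus K^+$ contributes $\min(d_u,k+r)-\min(d_u,k)\le r$, which is $0$ if $d_u\le k$. So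
$$s(K^+)-s(K)\le r(k+r-1)-\sum_{u\in S\setminus K}d_u+rA+2\max(0,v-k).\tag{4}$$

By (2), $k\le\tau$. We treat $k\le\tau-2$ in Step 4 and $k\in\{\tau-1,\tau\}$ in Steps 5 to 7.

**Step 4: $k\le\tau-2$.** Here we show that a violation at $K$ would make the slack of $K^+$ too small for Lemma 9. Suppose $s'(K)<0$. For $u\in S\setminus K$ we have $d'_u\ge\tau-2\ge k$, so $u$ contributes $k-i=j$ to $G$; so does each of the $A$ vertices counted above. Hence $G\ge j(r+A)$. By (3), $\sum_{z\in K\setminus S}d_z>j(k-1+r+A)$, and there are $j$ summands, so some $z\in K\setminus S$ has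
$$d_z\ge k+r+A .$$
By (2), $d_u\ge\tau\ge k+r+A$ for all $u\in S\setminus K$, and (4) gives
$$s(K^+)\le s(K)+r(k+r-1)-r(k+r+A)+rA+2\max(0,v-k)=s(K)-r+2\max(0,v-k).$$
All $d_u$ with $u\in S\setminus K$ are $\ge\tau\ge k+2$, so $\lambda(K)=0$ and (1) gives $s(K)=s'(K)+2\min(v,k)-2i\le-1+2\min(v,k)-2i$. As $\min(v,k)+\max(0,v-k)=v$ and $i=v-1-r$,
$$s(K^+)\le-1+2v-2i-r=r+1\le v .$$
But $K^+\subseteq V\setminus\{y\}$ and $|K^+|\ge v$, so Lemma 9 gives $s(K^+)\ge2v-2>v$, a contradiction.

We must check the hypothesis of Lemma 9: $V\setminus\{y\}$ needs $v$ terms $\ge5$. The set $S$ supplies $v-1$ terms $\ge6$, and $z\notin S$ is a further one with $d_z\ge k+r+A=v-1+j+A$. If $v\ge5$ or $j\ge2$, this is $\ge5$. If $v=4$ and $j=1$, then $k+r=4$, so $k\le3$. All terms are $\ge4>k$, so $A$ counts every vertex of $V'\setminus K^+$, that is $A=(n-2)-4\ge2$, and $d_z\ge6$.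

**Step 5: $k\in\{\tau-1,\tau\}$ and $\tau<v$.** Here we use that values below $v$ are not repeated. Some vertex of $S$ has the term $\tau<v$, so $d_z\ne\tau$ for $z\in K\setminus S$. By (2), $k\le d_z\le\tau-1$, so $k=\tau-1=d_z$ for all these $z$; as the value $\tau-1<v$ is not repeated, $j=1$. Thus $i=\tau-2$ and $r=v-1-i=v-\tau+1\ge2$. By (2), $d_u\in\{\tau,\tau+1\}$ for $u\in S\setminus K$, and at most one such $u$ has $d_u=\tau$. If $\tau+1<v$, then also at most one has $d_u=\tau+1$, so $r\le2$; but $r=v-\tau+1\ge3$, a contradiction. So $\tau=v-1$, $r=2$, $k=v-2$, and some $u\in S\setminus K$ has $d_u=\tau+1=v$, so $d'_u=v-2=k$. It contributes $k-i=1$ to $G$, and (3) gives $s'(K)\ge(k-1)-k+1=0$.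

For the remaining two steps let $\tau\ge v$. By Step 2, $s'(K_1)=s(K_1)$, and by Lemma 8 this is $\ge2$ if $i\ge2$, $\ge1$ if $i=1$, and $0$ if $i=0$. For $u\in S\setminus K$ we have $d'_u\ge\tau-2\ge v-2\ge i$ and $k>\tau-2$. So $\min(d'_u,k)\ge\tau-2$ and $\min(d'_u,i)=i$: each such $u$ contributes at least $\tau-2-i\ge0$ to $G$.

**Step 6: $k=\tau-1$ and $\tau\ge v$.** The purpose is to bound (3) from below by a function of $r$ and $j$. Here $\tau-2-i=k-1-i=j-1$, $d_z\le\tau=k+1$, and $k\ge v-1=i+r$ gives $j\ge r$. By (3),
$$s'(K)\ge s(K_1)+j(k-1)-j(k+1)+r(j-1)=s(K_1)-2j+r(j-1).\tag{5}$$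

*If $r\ge3$:* then $j\ge3$ and $r(j-1)-2j\ge3(j-1)-2j=j-3\ge0$.

*If $r=2$:* then (5) reads $s'(K)\ge s(K_1)-2$, and $i=v-3\ge1$. If $i\ge2$, then $s(K_1)\ge2$ and we are done. Let $i=1$, so $v=4$, and suppose $s'(K)<0$. As $s(K_1)\ge1$, we have $s'(K)\geq -1$, so equality holds in every estimate used: $s(K_1)=1$; all $d_z=\tau$; each $u\in S\setminus K$ contributes exactly $j-1=k-2$ to $G$; and no other vertex contributes to $G$. The third item says $\min(d'_u,k)-1=k-2$, so $d'_u=k-1$ and $d_u=k+1=\tau$. For the fourth: $k=\tau-1\ge5$, and a vertex of $V'\setminus K^+$ would contribute at least $\min(4,k)-1>0$, so $V'=K^+$. Hence $n=|K^+|+2=k+r+2=\tau+3$. The single vertex $x$ of $K_1$ satisfies $1=s(\{x\})=n-1-d_x$, so $d_x=n-2=\tau+1$. There are $j+r=(k-1)+2=\tau$ terms equal to $\tau$, and $d_y=d_{y'}=4$. The sum of $d$ is $(\tau+1)+\tau^2+8=\tau^2+\tau+9$, which is odd, a contradiction.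

*If $r=1$:* then $i=v-2\ge2$. If $j=1$, (5) gives $s'(K)\ge2-2+0=0$. If $j\ge2$, then $k=v-2+j\ge v$, and $\lambda(K)\le1$, because $S\setminus K$ has a single vertex $u$ and $d_u\ge\tau=k+1$. So (1) gives $s'(K)\ge s(K)-2v+2(v-2)-1=s(K)-5$. Lemma 9 applies to $y$ and $K$: $S$ supplies $v-1$ terms $\ge6$, and any $z\in K\setminus S$ is a further term with $d_z\ge k=\tau-1\ge5$. So $s(K)\ge2v-2\ge6$, and $s'(K)\ge1$.

**Step 7: $k=\tau$ and $\tau\ge v$.** Same purpose. By (2), $d_z=\tau=k$. Now $\tau-2-i=j-2$, and $k\ge v=i+r+1$ gives $j\ge r+1\ge2$. By (3),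
$$s'(K)\ge s(K_1)+j(k-1)-jk+r(j-2)=s(K_1)-j+r(j-2).$$
If $r=1$, then $i=v-2\ge2$ and $s'(K)\ge2-j+(j-2)=0$. If $r=2$, then $i=v-3\ge1$, $j\ge3$ and $s'(K)\ge1-j+2(j-2)=j-3\ge0$. If $r\ge3$, then $j\ge4$ and $s'(K)\ge3(j-2)-j=2j-6\ge2$.

So $s'(K)\ge0$ in all cases; the claim and the lemma are proved. $\square$

**Corollary 11.** Let $h,p,\nu$ be the numbers of terms of $d$ that are $\ge6$, $=5$, $=4$, respectively. Then either $\nu\ge2$ and $h\le2$ (call this **type I**), or $\nu\le1$ and $h\le3$ (**type II**).

*Proof.* By Lemma 10, among any $v-1$ largest terms of $V'$ one is $\le5$, so $V'$ has at most $v-2$ terms $\ge6$. If $v=4$, then $\nu\ge2$, $d_y=d_{y'}=4$, and $h\le2$: type I. If $v=5$, then $4$ is not repeated, and $h\le3$: type II.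

Let $v\ge6$; we derive a contradiction. Each of $4$, $5$ occurs at most once, so $n-2=|V'|\le(v-2)+2=v$. With $v\le d_1\le n-2$ we get $n=v+2$ and $d_1=v$, and equality forces both a $4$ and a $5$ to occur. Let $d_{y_0}=4$. The terms below $v$ are distinct elements of $\{4,\dots,v-1\}$, so there are at most $v-4$ of them, and at least $n-(v-4)=6$ terms equal $v$. Let $K$ be four of these. Then
$$s(K)=12+4(n-4)-4v=12+4(v-2)-4v=4 .$$
But Lemma 9 applies to $y_0$, whose degree is $4$, because $V\setminus\{y_0\}$ has four terms $\ge5$; it gives $s(K)\ge6$, a contradiction. $\square$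

## 5. At most three terms of size at least 6: splitting and circulants

Now almost all terms are $4$ or $5$, and the opening case returns: we want to join a vertex $w$ of largest degree to a set $Q$ and finish with any graph on $Q$ without isolated vertices. First we bound the number of vertices that $w$ misses.

**Lemma 12.** A sequence of $q$ integers $\ge4$ with even sum, maximum $\le q-1$, and at most three terms $\ge6$ is graphic.

*Proof.* Order the terms $c_1\ge\dots\ge c_q$ and use Lemma 6. For $k\ge6$ we have $c_k\le5<k$, so only $k\le5$ matter. For $k\le4$ all terms are $\ge k$, so the inequality is $\sum_{i\le k}c_i\le k(k-1)+k(q-k)=k(q-1)$, which holds. For $k=5$ we may assume $c_5\ge5$, so $q\ge6$. The right side of the inequality is at least $20+4(q-5)=4q$, and the left side is at most $3(q-1)+10=3q+7\le4q$ if $q\ge7$. If $q=6$, all terms are $\le5$, the left side is $25$ and the right side is $20+c_6$. It fails only for $(5^5,4)$, whose sum $29$ is odd. $\square$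

**Lemma 13.** Let $\omega=n-1-d_1$. Then $1\le\omega\le5$. Moreover $h\ge1$.

*Proof.* **Step 1: $1\le\omega\le5$.** We bound $\omega$ by splitting off six small terms. We know $\omega\ge1$ from $d_1\le n-2$. Suppose $\omega\ge6$, that is, $n\ge d_1+7$. As $h\le3$ and $n\ge11$, there are $n-h\ge8$ terms in $\{4,5\}$. Take any seven of them and drop one so that six remain with an even number of $5$'s: if the number of $5$'s is odd, drop a $5$; if it is even, it is at most $6$, so there is a $4$ to drop. These six terms have even sum and maximum $\le5$, so they form a graphic sequence by Lemma 12. The other $n-6\ge d_1+1$ terms have even sum, maximum $\le d_1\le(n-6)-1$ and at most three terms $\ge6$, so they too are graphic by Lemma 12. So $d$ splits, a contradiction.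

**Step 2: $h\ge1$.** We realize sequences of $4$'s and $5$'s directly. If $h=0$, then $d=(5^p,4^{n-p})$ with $p$ even, and $8\le n\le d_1+6\le11$. Take the circulant $C_n(1,2)$ on the integers mod $n$. It is $4$-regular and each edge lies in a triangle $\{i,i+1,i+2\}$. The vertices $i,i+3$ have the common neighbor $i+1$, and $i,i+4$ have the common neighbor $i+2$. The pairs $\{i,i+3\}$ for $n=8,10,11$, and $\{i,i+4\}$ for $n=9$, are at cyclic distance $3$ or $4$, hence not edges of the circulant. As the step is coprime to $n$, they form a cycle of length $n$. This cycle contains a matching of $p/2\le\lfloor n/2\rfloor$ edges; add it. Each added edge lies in a triangle, so we get a triangular realization of $d$, a contradiction. $\square$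

From now on let $a=d_1\ge6$, so $n=a+1+\omega$, and let $w$ be a vertex of degree $a$. We need a convenient test for being graphic.

**Lemma 14.** Let $f_1\ge\dots\ge f_q$ be positive integers with even sum and at most two terms $>4$. Put $o=\#\{i:f_i=1\}$ and $\delta=\sum_i\max(0,3-f_i)$. Then $f$ is graphic if the following hold.

- (E1) $f_1\le q-1$;
- (E2) $f_1+f_2\le2q-2-o$;
- (E3) if $f_3\ge3$, then $f_1+f_2+f_3\le3q-3-\delta$;
- (E4) if $f_4\ge4$, then $f_1+f_2+f_3+f_4\le3q-\delta$.

*Proof.* We check Lemma 6. For $k=1$ the inequality is (E1). For $k=2$ the right side is $2+\sum_{i\ge3}\min(f_i,2)\ge2+2(q-2)-o=2q-2-o$. For $k=3$ only $f_3\ge3$ matters; then $f_1,f_2,f_3$ contribute nothing to $\delta$, and the right side is $6+\sum_{i\ge4}\min(f_i,3)=6+3(q-3)-\delta=3q-3-\delta$. For $k=4$ only $f_4\ge4$ matters, and the right side is at least $12+\sum_{i\ge5}\min(f_i,3)=12+3(q-4)-\delta=3q-\delta$. For $k\ge5$ we have $f_k\le4<k$. $\square$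

## 6. When the vertex of largest degree misses at least two vertices

**Proposition 15.** $\omega\ge2$ is impossible.

To see the construction in a small case, let $d=(6,4^8)$, so $a=6$ and $\omega=2$. Let $w$ miss two vertices $y_1,y_2$ of degree $4$ and join $w$ to the other six. Join $y_1y_2$, and join both to the same three of the six. Those three still need degree $4-1-2=1$, the other three need $4-1=3$, and $(3^3,1^3)$ is realized by a triangle with a pendant vertex at each corner. All edges are in triangles. In general the missed vertices will form a clique $W$ attached to a few vertices in such a way that all edges at $W$ lie in triangles.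

*Proof.* **Step 1: choosing the missed set $W$.** Let $W$ consist of $\omega$ terms equal to $4$ if $\nu\ge\omega$, and put $\kappa=4$. Otherwise, let $W$ consist of $\omega$ terms equal to $5$, and put $\kappa=5$. In the second case there are enough $5$'s. Indeed $p=n-h-\nu$ with $n=a+1+\omega$. For type II, $p\ge a+1+\omega-4\ge\omega$. For type I, since $\nu\le\omega-1$, $p\ge a+1+\omega-2-(\omega-1)=a\ge6>\omega$.

Let $Q=V\setminus(W\cup\{w\})$, so $|Q|=a$. It contains $g=h-1\le2$ terms $\ge6$, called *hubs*; each is at most $a$.

If $\kappa=4$ and $\omega=5$, remove five terms $4$, which are realized by $K_5$. The other $n-5=a+1$ terms have even sum, maximum $a$ and at most three terms $\ge6$, so they are graphic by Lemma 12. So $d$ splits, a contradiction. From now on $(\kappa,\omega)\ne(4,5)$.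

**Step 2: the construction.** The aim is to settle all edges at $W$ and at $w$, leaving only a degree sequence on $Q$. Join $w$ to all of $Q$, make $W=\{y_1,\dots,y_\omega\}$ a clique, and join $W$ to distinct *attachment vertices* of $Q$ as in the table. The *reduction* of an attachment vertex is the number of its neighbors in $W$.

| $(\kappa,\omega)$ | attachment vertices, given by their neighbors in $W$ | reductions |
|---|---|---|
| $(4,2)$ | three vertices with $y_1y_2$ | $2,2,2$ |
| $(4,3)$ | $y_1y_2;\ y_1y_3;\ y_2y_3$ | $2,2,2$ |
| $(4,4)$ | $y_1y_2;\ y_3y_4$ | $2,2$ |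
| $(5,2)$ | four vertices with $y_1y_2$ | $2,2,2,2$ |
| $(5,3)$ | $y_1y_2y_3;\ y_1y_2;\ y_1y_3;\ y_2y_3$ | $3,2,2,2$ |
| $(5,4)$ | $y_1y_2;\ y_2y_3;\ y_3y_4;\ y_4y_1$ | $2,2,2,2$ |
| $(5,5)$ | $y_1y_2y_3;\ y_4y_5$ | $3,2$ |

In the row $(\kappa,\omega)$ each $y_i$ occurs $\kappa-(\omega-1)$ times, so $y_i$ gets degree $\kappa$. Each attachment vertex has at least two neighbors in the clique $W$, and each $y_i$ is attached. So every edge between $W$ and $Q$ lies in a triangle. Every edge inside $W$ does too: for $\omega\ge3$ inside $W$, and for $\omega=2$ with an attachment vertex. Attachment vertices are chosen hubs first, then terms $5$, then terms $4$; the reduction $3$, if there is one, goes to the first chosen vertex.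

For $u\in Q$ let $f_u=d_u-1-(\text{reduction of }u)$. Suppose all $f_u\ge1$ and $f$ is graphic on $Q$, and put a realization $H$ of $f$ on $Q$. All degrees are then correct. Each edge of $H$ forms a triangle with $w$, and each edge $wu$ is in a triangle since $u$ has a neighbor in $H$. So $d$ has a triangular realization, a contradiction. *It remains to show that $f$ is positive and graphic.*

**Step 3: parity and general bounds.** We collect what all rows have in common. The reductions add up to $\sum_Wd-\omega(\omega-1)$, and $\sum_Qd=\sum_Vd-a-\sum_Wd$. So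
$$\sum_Qf=\sum_Qd-a-\Bigl(\sum_Wd-\omega(\omega-1)\Bigr)=\sum_Vd-2a-2\sum_Wd+\omega(\omega-1),$$
which is even. There are at least $2\ge g$ attachment vertices, so every hub is one of them, and hub terms of $f$ lie in $[2,a-3]$; they are $\ge3$ if the reduction is $2$. Unreduced non-hub terms of $f$ are $4$ (from $5$) or $3$ (from $4$). Non-hub terms reduced by $2$ become $2$ (from $5$) or $1$ (from $4$). A term $5$ reduced by $3$ becomes $1$. So non-hub terms are $\le4$ and at most $g\le2$ terms exceed $4$. We use Lemma 14 with $q=a$, the terms of $f$ being ordered $f_1\ge f_2\ge\dots$. (E1) holds: $f_1\le\max(4,a-3)\le a-1$. Distinguishing how many hubs occur (two, one or none), we get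
$$\begin{aligned}f_1+f_2&\le\max(2a-6,\,a+1,\,8)\le2a-4,\\ f_1+f_2+f_3&\le\max(2a-2,\,a+5,\,12),\\ f_1+f_2+f_3+f_4&\le\max(2a+2,\,a+9,\,16).\end{aligned}\tag{6}$$
If no non-hub term of $f$ equals $4$, then non-hub terms are $\le3$, and, since $a\ge6$,
$$f_1+f_2\le\max(2a-6,\,a,\,6)\le2a-6,\qquad f_1+f_2+f_3\le\max(2a-3,\,a+3,\,9)\le3a-9,\qquad f_4\le3 .\tag{7}$$

**Step 4: $\kappa=4$.** We check (E2) to (E4) for the first three rows. There are at most three reductions, all equal to $2$, so hub terms are $\ge3$ and all $f_u\ge1$.

(i) *Some non-hub term of $f$ equals $4$*, that is, some $5$ is unreduced. Since $5$'s are attached before $4$'s, all reduced non-hubs are $5$'s and become $2$'s. So $o=0$, and $\delta$ is the number of reduced non-hubs, at most $3$. (E2) holds by (6). (E3): since $a\ge6$, each of $2a-2$, $a+5$, $12$ is $\le3a-6\le3a-3-\delta$. (E4): each of $2a+2$, $a+9$, $16$ is $\le3a-2$, which suffices if $\delta\le2$. If $\delta=3$, then $g=0$ and three non-hubs are reduced. For $a=6$ only three terms are unreduced, so $f_4\le2$ and (E4) is void. For $a\ge7$ all terms are $\le4$, and $f_1+\dots+f_4\le16\le3a-3$.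

(ii) *No non-hub term equals $4$.* Then (7) applies, $o\le3$ and $\delta\le6$. (E2): $2a-6\le2a-2-3$. (E3): $3a-9=3a-3-6$. (E4) is void since $f_4\le3$.

**Step 5: $\kappa=5$, positivity and the values of $o$ and $\delta$.** Now $\nu\le\omega-1$, all $4$'s lie in $Q$, and $Q$ has $a-g-\nu$ terms $5$. Let $R$ be the number of attachment vertices: $R=4$ for $\omega\le4$ and $R=2$ for $\omega=5$. The number of attachment vertices of degree $4$ is
$$\max\bigl(0,(R-g)-(a-g-\nu)\bigr)=\max(0,R-a+\nu).$$
For $\omega=5$ we have $R-a+\nu\le2-6+4=0$. For $R=4$ it is positive only if $\nu\ge a-3\ge3$; as $\nu\le\omega-1\le3$, this means $\omega=4$, $a=6$, $\nu=3$, and then the number is $1$. Call this the *exceptional case*. In particular the reduction $3$, which occurs only for $\omega=3,5$, is never applied to a $4$. So all $f_u\ge1$. A term $f_u=1$ comes from a $5$ reduced by $3$ (at most one, $\omega\in\{3,5\}$) or from a $4$ reduced by $2$ (at most one, $\omega=4$). So $o\le1$. A reduced hub contributes $0$ to $\delta$ if its reduction is $2$ and at most $1$ if it is $3$; a $5$ reduced by $2$ contributes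 $1$; a $5$ reduced by $3$, or a $4$ reduced by $2$, contributes $2$. Therefore:

- $\omega=2$: $\delta\le4-g$;
- $\omega=3$: $\delta\le5,4,3$ for $g=0,1,2$;
- $\omega=4$: $\delta\le4-g$, or $\delta\le5-g$ in the exceptional case;
- $\omega=5$: $\delta\le3,2,1$ for $g=0,1,2$.

So always $\delta\le5$. (E2) holds by (6), as $2a-4\le2a-2-o$.

**Step 6: $\kappa=5$, (E3) and (E4).** We finish by the size of $a$.

*Let $a\ge7$.* Each of $2a-2$, $a+5$, $12$ is $\le3a-9\le3a-3-\delta$, and each of $2a+2$, $a+9$, $16$ is $\le3a-5\le3a-\delta$.

*Let $a=6$, $R=4$.* Hubs have degree exactly $6$, so hub terms of $f$ are $\le3$. Exactly two terms of $f$ are unreduced, both non-hub and $\le4$; the reduced non-hub terms are $\le2$. So $f_4\le3$, and (E4) is void. If $f_3\ge3$, a third term besides the two unreduced ones is $\ge3$, so it is a hub term equal to $3$, and $f_1+f_2+f_3\le4+4+3=11$. (E3) reads $11\le15-\delta$, so we need $\delta\le4$. A hub term $3$ comes from a hub with reduction $2$; so $g\ge1$, and $g=2$ if $\omega=3$, where the first hub has reduction $3$. By Step 5, $\delta\le3,3,4$ for $\omega=2,3,4$.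

*Let $a=6$, $\omega=5$.* Here $\delta\le3$. (E3): by (6) the sum is at most $12=15-3$. (E4): by (6) the sum is at most $16\le18-\delta$ if $\delta\le2$. If $\delta=3$, then $g=0$, the two attachment vertices are $5$'s and become $1$ and $2$, and $f_4\ge4$ would force $f=(4,4,4,4,2,1)$, whose sum $19$ is odd. So (E4) is void. $\square$

## 7. When the vertex of largest degree misses exactly one vertex

**Proposition 16.** $\omega=1$ is impossible.

*Proof.* Now $n=a+2$.

**Step 1: type II.** With at most one $4$, single deletion of $w$ works. Delete $w$ and subtract $1$ from the $a=n-2$ largest other terms, that is, from all but a smallest one; let $z$ be the vertex of that smallest term. The reduced terms were $\ge5$, because at most one term is $4$. By Lemma 7 and minimality the result, with all terms $\ge4$, has a triangular realization $H$. Join $w$ to the $n-2$ reduced vertices. Each of them has degree $\ge4$ in $H$, hence an $H$-neighbor other than $z$, which is also a neighbor of $w$. So all edges at $w$ lie in triangles and $d$ has a triangular realization, a contradiction.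

From now on $d$ is of type I: $\nu\ge2$ and $1\le h\le2$. Let $y$ be a vertex of degree $4$, let $Q=V\setminus\{w,y\}$, so $|Q|=a$, and join $w$ to all of $Q$. Edges inside $Q$ then lie in triangles with $w$. Only the edges at $y$ and at $w$ remain to be watched, and an edge $wx$ is fine as soon as $x$ has a neighbor in $Q$.

**Step 2: $p=0$, $h=1$, an explicit graph.** Here $d=(a,4^{a+1})$ has sum $5a+4$, so $a$ is even. Write $Q=\{u_1,\dots,u_4,v_1,\dots,v_t\}$ with $t=a-4\ge2$ even. Join $y$ to $u_1,\dots,u_4$ and add $u_1u_2,u_3u_4$. Now each $u_i$ needs one more edge and each $v_i$ needs three, all inside $Q$. If $t=2$, add $v_1v_2,\ v_1u_1,\ v_1u_3,\ v_2u_2,\ v_2u_4$. If $t\ge4$, add the cycle $v_1v_2\dots v_tv_1$, the chords $v_iv_{i+t/2}$ for $1\le i\le(t-4)/2$, and a perfect matching between $\{u_1,\dots,u_4\}$ and the four $v$'s on no chord. Chords occur only if $t\ge6$, when $t/2\ge3$, so they are not cycle edges; they are disjoint and cover $t-4$ vertices. All degrees are correct. The edges at $y$ are in the triangles $yu_1u_2$, $yu_3u_4$, and every vertex of $Q$ has a neighbor in $Q$.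 So the graph is triangular, a contradiction.

**Step 3: $p=0$, $h=2$.** Here $d=(a,b,4^a)$ with $6\le b\le a$ and $a+b$ even. The vertex of degree $b$ will provide the triangles at $y$. Let $u_0\in Q$ have degree $b$. Join $y$ to $u_0$ and to three vertices $u_1,u_2,u_3\in Q$, and join $u_0$ to $u_1,u_2,u_3$ and to $b-5$ further vertices of $Q$; this is possible, since $b-5\le a-4$. Then $u_0$ has degree $1+1+3+(b-5)=b$ and $y$ has degree $4$. The $a-1$ vertices of $Q\setminus\{u_0\}$ still need degrees
$$(3^{a-b+1},\,2^{b-5},\,1^3),$$
with sum $3a-b-4$, which is even. This is graphic by Lemma 6. If $a=b$, the sequence is $(3,2^{a-5},1^3)$: for $k=1$, $3\le a-2$; for $k=2$, $5\le2+2(a-6)+3$; for $k\ge3$ the $k$-th term is less than $k$. If $a\ge b+2$, so $a\ge8$, there are at least three $3$'s. For $k=1$, $3\le a-2$; for $k=2$, $6\le2+3+2(a-6)$; for $k=3$, $9\le6+3+2(b-5)+3(a-b-2)$; for $k\ge4$ the $k$-th term is less than $k$. Put a realization on $Q\setminus\{u_0\}$. The edges at $y$ are in the triangles $yu_0u_i$, and every vertex of $Q$ has a neighbor in $Q$. So the graph is triangular, a contradiction.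

**Step 4: $p\ge1$, the construction.** Now a vertex of degree $5$ provides the triangles at $y$. Let $u\in Q$ have degree $5$, $Q'=Q\setminus\{u\}$, $\ell=|Q'|=a-1\ge5$. Choose attachment vertices $s_1,s_2,s_3\in Q'$: first the hub, meaning the vertex of degree $\ge6$ in $Q'$, if $h=2$; then $5$'s; then $4$'s. Add the edges $yu$, $ys_i$, $us_i$ for $i=1,2,3$. Then $y$ has degree $4$ and $u$ has degree $5$ (neighbors $w,y,s_1,s_2,s_3$). The edges at $y$ and the edges $us_i$ are in triangles $yus_i$, and the edges $wu,ws_i$ are in triangles $wus_i$. For $x\in Q'$ let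
$$f_x=d_x-3\ \text{ if } x\in\{s_1,s_2,s_3\},\qquad f_x=d_x-1\ \text{ otherwise.}$$
All $f_x\ge1$. The sum of $f$ is $\bigl(\sum_Vd-a-4-5\bigr)-\ell-6=\sum_Vd-2a-14$, which is even. If $f$ is graphic, put a realization of it on $Q'$; its edges are in triangles with $w$, and every vertex of $Q'$ has a neighbor in $Q'$. So we get a triangular realization of $d$, a contradiction. It remains to show that $f$ is graphic.

**Step 5: $p\ge1$, verification.** We use Lemma 14 with $q=\ell$. Let $g=h-1\le1$. The hub term of $f$, if present, lies in $[3,a-3]=[3,\ell-2]$. There are $\ell-3\ge2$ unreduced terms, all in $\{3,4\}$, and $3-g$ reduced non-hub terms, all in $\{1,2\}$. At most one term exceeds $4$. (E1): $f_1\le\max(\ell-2,4)\le\ell-1$.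

(i) *Some unreduced term is $4$.* Then, since $5$'s are attached before $4$'s, reduced non-hub terms come from $5$'s and are $2$'s. So $o=0$ and $\delta=3-g$.

(E2): $f_1+f_2\le\max(\ell+2,8)\le2\ell-2$.

(E3), $g=1$: the sum is at most $\max(\ell+6,12)$ and the bound is $3\ell-5$, which is large enough for $\ell\ge6$. For $\ell=5$ the hub term is $3$, so the terms are $4,x,3,2,2$ with $x\in\{3,4\}$; even sum gives $x=3$, and $4+3+3=10\le10$.

(E3), $g=0$: $f_3\ge3$ forces $\ell-3\ge3$, so $\ell\ge6$, and $12\le3\ell-6$.

(E4), $g=1$: $f_4\ge4$ forces at least three unreduced terms, so $\ell\ge6$, and $\max(\ell+10,16)\le3\ell-2$.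

(E4), $g=0$: $f_4\ge4$ forces $\ell\ge7$, and $16\le3\ell-3$.

(ii) *All unreduced terms are $3$.*

(E2), $g=1$: $o\le2$ and $f_1+f_2\le\max(\ell+1,6)\le2\ell-4$.

(E2), $g=0$: $o\le3$, and $6\le2\ell-2-o$ holds for $\ell\ge6$. For $\ell=5$ the terms are $3,3$ and three terms in $\{1,2\}$; if $o=3$ the sum would be $9$, so $o\le2$, and $6\le8-2$.

(E3), $g=1$: $\delta\le4$, and for $\ell\ge6$, $\max(\ell+4,9)\le3\ell-7$. For $\ell=5$ the terms are $3,3,3,\rho,\rho'$ with $\rho,\rho'\in\{1,2\}$ and $\rho+\rho'$ odd, so $\delta=3$, and $9\le12-3$.

(E3), $g=0$: $f_3\ge3$ forces $\ell\ge6$; $\delta\le6$, and $9\le3\ell-9$.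

(E4) is void, since only the hub term can be $\ge4$. $\square$

*Proof of Theorem 2.* For the minimal counterexample $d$, Lemma 13 gives $\omega\ge1$; Proposition 15 excludes $\omega\ge2$ and Proposition 16 excludes $\omega=1$. So there is no counterexample. $\square$

## 8. The threshold 4: cubic triangular graphs and the sequences $(4,3^m)$

The standing assumption is now dropped.

**Lemma 17.** A connected triangular cubic graph is $K_4$.

*Proof.* Let $x$ be a vertex. The graph induced on $N(x)$ has three vertices and no isolated vertex, so it contains a path $p\,c\,q$, and $N(c)=\{x,p,q\}$. Let $p'$ be the third neighbor of $p$, besides $x$ and $c$. The edge $pp'$ lies in a triangle, whose third vertex is another neighbor of $p$; so $p'\sim x$ or $p'\sim c$. In the first case $p'\in\{p,c,q\}$, in the second $p'\in\{x,p,q\}$; both give $p'=q$. So $x,p,c,q$ are pairwise adjacent and have no further neighbors. $\square$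

*Proof of Theorem 3.* **Step 1: the dichotomy in $\ell$.** If $\ell\ge4$, delete the zero terms, apply Theorem 2, and add isolated vertices (if there are only zero terms, the edgeless graph is triangular). For $\ell=1$, the only realization of $(1,1)$ is a single edge, which is not in a triangle. For $\ell=2$, the sequence $(2^4)$ is realized by $C_4$. In a triangular realization a vertex and its two neighbors would form a triangle, so every component would be $K_3$, but $3\nmid4$. For $\ell=3$, the sequence $(3^6)$ is realized by $K_{3,3}$. By Lemma 17 every component of a triangular realization would be $K_4$, but $4\nmid6$.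

**Step 2: $(4,3^m)$ is graphic, with a triangular realization if $4\mid m$.** Let $m\ge4$ be even, so that the sum $4+3m$ is even. We check Lemma 6: $4\le m$; $7\le2+2(m-1)$; $10\le6+3(m-2)$; for $k\ge4$ the $k$-th term is $3<k$. If $4\mid m$, take the wheel on five vertices, with degrees $(4,3^4)$, and $(m-4)/4$ copies of $K_4$.

**Step 3: $4\mid m$ is necessary.** We determine the component of the vertex $w$ of degree $4$ in a triangular realization. The graph induced on $N(w)$ has four vertices, no isolated vertex, and maximum degree $\le2$, because each of these vertices has degree $3$ and is adjacent to $w$. Its components are paths with at least two vertices or cycles, so it is $2K_2$, $P_4$ or $C_4$.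

Suppose it is the path $a\,b\,c\,e$. The third neighbor $a'$ of $a$, besides $w$ and $b$, lies outside $N(w)\cup\{w\}$. The edge $aa'$ needs $a'\sim w$ or $a'\sim b$. But $a'\notin N(w)$, and $N(b)=\{w,a,c\}$ does not contain $a'$. Impossible.

Suppose it is $2K_2$, with $ab$ one of its edges. The third neighbor $a'$ of $a$ lies outside $N(w)\cup\{w\}$, so the edge $aa'$ needs $a'\sim b$. Then $N(a)=\{w,b,a'\}$ and $N(b)=\{w,a,a'\}$. Let $z$ be the third neighbor of $a'$, besides $a$ and $b$; $z\ne w$ since $a'\notin N(w)$. The edge $a'z$ needs $z\sim a$ or $z\sim b$, but $z$ is in neither $N(a)$ nor $N(b)$. Impossible.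

So $N(w)$ induces $C_4$, and the component of $w$ is the wheel on five vertices. All other components are triangular and cubic, hence copies of $K_4$ by Lemma 17. So $m-4$ is divisible by $4$, and $4\mid m$. $\square$
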